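# Homogeneous links with no alternative diagram

## Theorems A and B for the links $L(\varepsilon)$

Links are oriented, and a diagram is recorded by its Seifert circles together with one signed marker per crossing; the next section recalls these words.

**The links.** Let $m\ge 3$ and $\varepsilon=(\varepsilon_1,\dots,\varepsilon_m)\in\{\pm1\}^m$. The diagram $D(\varepsilon)$ has the following Seifert circles, all counterclockwise: $c'$ (radius 2, centre 0), $c$ (radius 1, centre 0), and small disjoint circles $d_1,\dots,d_m$ inside $c$ with centres $(x_i,0)$, $x_1<\dots<x_m$. Its markers are:

* two positive markers $e_1,e_2$ joining $c$ and $c'$, at the left end and at the right end of $c$;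
* for each $i$, two markers of sign $\varepsilon_i$ joining $d_i$ and $c$, one vertically below $d_i$, meeting $c$ at $u_i$, and one vertically above $d_i$, meeting $c$ at $u_i'$.

Let $L(\varepsilon)$ be the link of $D(\varepsilon)$. A sign change of the cyclic sequence $\varepsilon$ is an index $i$ mod $m$ with $\varepsilon_i\ne\varepsilon_{i+1}$.

**Theorem A.** If the cyclic sequence $\varepsilon$ has at least six sign changes (so $m\ge6$), then $L(\varepsilon)$ is homogeneous but not alternative. In particular this holds for the 6-component link $L(+,-,+,-,+,-)$.

**Theorem B.** Let $m\ge4$. Then $L(\varepsilon)$ is alternative if and only if the cyclic sequence $\varepsilon$ has at most two sign changes, or has exactly four sign changes and both maximal runs of $+$ have length 1. Hence $L(+^{m-3},-,+,-)$ is homogeneous and not alternative for every $m\ge5$. (For $m=4$, $L(\varepsilon)$ is always alternative.)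

So for every $m\ge 5$ there is an $m$-component homogeneous link that is not alternative. For $m=5$ it is $L(+,+,-,+,-)$, with a homogeneous diagram of $2m+2=12$ crossings.

## Seifert circles, spaces and blocks

Two classes of links generalize alternating links. Both are defined by asking that crossing signs be constant on certain pieces of a diagram, and the pieces for one class are larger than those for the other. The question is whether the two classes of links differ. It is posed in Jeremy Siegert, "Alternative links, homogeneous links, and graphs", arXiv:1410.6954 (2014).

**Seifert diagram.** Smooth every crossing of a diagram $D$ so as to respect orientation. The result is a family of disjoint oriented circles, the *Seifert circles*. Replace each crossing by a *marker*: a short arc joining the two Seifert circles that met there, labelled by the sign of the crossing. At a marker the two circles run parallel. Conversely, circles with signed markers at which the circles run parallel determine an oriented diagram. In $D(\varepsilon)$ all circles joined by markers are nested and equally oriented, so they do run parallel at the markers.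

**Alternative (Kauffman).** The components of the complement of the union of the Seifert circles are the *spaces*; each marker lies in one space. A diagram is *alternative* if in every space all markers have the same sign. A link is alternative if it has an alternative diagram.

**Homogeneous (Cromwell).** The *Seifert graph* $\Gamma(D)$ has a vertex for each Seifert circle and a signed edge for each marker. A *block* is a maximal subgraph with no cut vertex: a bridge or a maximal 2-connected piece (a pair of vertices joined by several edges counts). A diagram is *homogeneous* if in every block all edges have the same sign. A link is homogeneous if it has a homogeneous diagram.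

*Example.* In $D(+,+,-)$ the Seifert graph is a star with centre $c$ and leaves $c',d_1,d_2,d_3$, each ray being a double edge. The blocks are the four double edges, each of one sign, so the diagram is homogeneous. The space inside $c$ and outside the $d_i$ contains markers of both signs, so the diagram is not alternative. The same argument shows that **every $D(\varepsilon)$ is homogeneous**, and that it is not alternative when $\varepsilon$ is not constant.

Three facts will be used constantly.

*No loops.* Suppose a marker had both ends on one circle $C$. It would be a chord on one side of $C$, and at the two ends of such a chord $C$ runs in opposite directions; but at a marker the two arcs run parallel. So $\Gamma(D)$ has no loops.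

*A block lies in one space.* If a block $B$ had edges in two spaces, then, $B$ being connected, some circle $c$ of $B$ would carry edges of $B$ on both sides. No marker crosses $c$, so removing $c$ would separate the circles of $B$ inside $c$ from those outside, and $c$ would be a cut vertex of $B$. Consequently every alternative diagram is homogeneous.

*Parallel markers.* Let several markers join the same circles $c,c'$. On $S^2$ the markers lie in the annulus between $c$ and $c'$. The two circles run parallel at each marker, hence are oriented parallel to each other in this annulus, and the markers are disjoint arcs crossing it. So the markers have the same cyclic order along both oriented circles.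

We shall also use that every connected alternating diagram is alternative. By contrast, a homogeneous diagram need not be alternative: the knot $9_{43}$ has such a diagram, although it also has a diagram that is both homogeneous and alternative.

## Tracing components: the case $m=3$ by hand

**Tracing rule.** Follow a link component through the crossing at a marker joining $c$ and $d$: arriving along $c$, one continues along $d$ just after the marker, and vice versa. The two strands at the crossing are the passages $c\to d$ and $d\to c$. In particular, if $d$ meets only two markers $u,u'$, both joining it to $c$, then arriving on $c$ at $u$ one goes around part of $d$ and comes back to $c$ just after $u'$, having passed each of the two crossings once. Arriving at $u'$, one comes back just after $u$.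

In $D(\varepsilon)$, counterclockwise from the left end, $c$ meets
$$e_1,\ u_1,\dots,u_m,\ e_2,\ u_m',\dots,u_1'.$$
For $m=3$ the components, with "$\to$" meaning "run to the next mark and apply the rule", are:

* $A_1$: after $u_1$ → $u_2$ → after $u_2'$ → $u_1'$ → after $u_1$.
* $A_2$: after $u_2$ → $u_3$ → after $u_3'$ → $u_2'$ → after $u_2$.
* $E$: after $e_1$ on $c$ → $u_1$ → after $u_1'$ → $e_1$ → $c'$ after $e_1$ → $e_2$ → $c$ after $e_2$ → $u_3'$ → after $u_3$ → $e_2$ → $c'$ after $e_2$ → $e_1$ → $c$ after $e_1$.

All eight arcs of $c$ are used, so there are three components. The crossings $e_1,e_2$ are self-crossings of $E$. The two crossings at $d_1$ are between $E$ and $A_1$, those at $d_2$ between $A_1$ and $A_2$, those at $d_3$ between $A_2$ and $E$. Thus the linking numbers are $\varepsilon_1,\varepsilon_2,\varepsilon_3$, arranged around a triangle.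

## Two arguments that fall short

A first attempt is to point at the space inside $c$, which contains both signs, and stop. This says something about $D(\varepsilon)$ only, not about $L(\varepsilon)$. For $\varepsilon=(+,+,-)$ a flype (Lemma 6 below) moves $d_3$ with its two markers from the inside of $c$ to the far side of $c'$. In the new diagram every space carries a single sign, so $L(+,+,-)$ is alternative. We must control *all* diagrams of the link.

A second attempt is to use the linking numbers, which form an $m$-cycle with signs $\varepsilon_i$ (Lemma 4). They are not enough. Take eight round circles $K_1,\dots,K_8$ arranged in a ring, consecutive ones overlapping in two crossings, an outer one and an inner one. Let $K_i$ pass over $K_{i+1}$ at the outer crossing and under it at the inner crossing. Along $K_i$ the four crossings are then: over (outer, next), under (inner, next), over (inner, previous), under (outer, previous). The diagram is alternating and connected, hence alternative. With all circles counterclockwise, the rotational symmetry gives all linking numbers of neighbours a common value $\delta=\pm1$. Now orient $K_1,K_2,K_5,K_6$ counterclockwise and $K_3,K_4,K_7,K_8$ clockwise: the linking numbers alternate around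 the 8-cycle. So an alternative link has the same linking graph as $L(+,-,+,-,+,-,+,-)$.

What separates the two links is the *leading coefficient of the Conway polynomial*. For a homogeneous diagram it is, up to sign, a product of positive integers, one per block. For $L(\varepsilon)$ it is $\pm1$, so in every homogeneous diagram of $L(\varepsilon)$ every block contributes 1. This will force blocks to be bundles of parallel edges; then the Seifert surface has genus one, and the linking numbers do suffice to pin the diagram down.

## The Seifert surface and its form

**Surface.** Each Seifert circle $c$ of $D$ bounds a dome $\Delta_c$ in the upper half space over its interior, inner domes below outer ones. Adding half-twisted bands near the plane at the markers gives a surface $F_D$ with $\partial F_D$ the link. Let $S_c$ be the sphere formed by $\Delta_c$ and its mirror image in the lower half space. Then $S_c\cap F_D=\Delta_c$; the rest of $F_D$ inside $c$ lies in the open ball bounded by $S_c$, and the rest outside $c$ lies outside the closed ball.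

**Forms.** $F_D$ retracts to $\Gamma=\Gamma(D)$ (domes to vertices, bands to edges), so $H_1(F_D)=Z_1(\Gamma)=\bigoplus_BZ_B$ with $Z_B=Z_1(B)$, over the blocks $B$. Write $a_e$ for the coefficient of a cycle $a$ on the edge $e$ and $s_e$ for the sign of $e$. The Seifert form is $V(a,b)=\mathrm{lk}(a,b^+)$, and $\iota$ is the intersection form. We have $V(a,b)-V(b,a)=\mathrm{lk}(a,b^+)-\mathrm{lk}(a,b^-)=\pm\iota(a,b)$ with a universal sign.

**Lemma 1.** Let $D$ be connected.

(a) For a circle $c$, let $H_{in}$, $H_{out}$ be the groups of cycles on markers inside, respectively outside, $c$. Then $V$ vanishes identically on $H_{in}\times H_{out}$ or on $H_{out}\times H_{in}$.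

(b) If all edges of $a,b$ lie in one space, then
$$V(a,b)+V(b,a)=-\sum_e s_ea_eb_e. \tag{1}$$

(c) If $B\neq B'$ are blocks in the same space, $a\in Z_B$, $b\in Z_{B'}$, then $\iota(a,b)=0$ and $V(a,b)=V(b,a)=0$.

(d) $\det V=\prod_B\det V_B$, where $V_B=V|_{Z_B}$.

*Example.* For two circles joined by two markers of sign $s$, the surface is an annulus and $Z_B$ is generated by $z=e_1-e_2$. By (b), $V(z,z)=-\frac12(s+s)=-s$. For $s=+$ this is the positive Hopf link, and $V(z,z)=\mathrm{lk}(K_1,-K_2)=-1$ agrees.

**Proof of (a): separate the two sides of $c$ by the sphere $S_c$.** Push $a\in H_{in}$ off $F_D$ to the side which, along $\Delta_c$, points into the ball of $S_c$. Where a band is attached to $c$ from inside, dome and band form a corner inside the ball, and the push-off runs in this corner. All other parts of $a$ off $\Delta_c$ are in the open ball already. So the pushed curve lies in the open ball and bounds there, while $b\in H_{out}$ lies in the complement of the open ball. Hence $\mathrm{lk}(a^{\pm},b)=0$ for that sign, which is the same for all $a,b$. If the sign is $+$, this says $V(b,a)=0$. If it is $-$, then $0=\mathrm{lk}(a^-,b)=\mathrm{lk}(a,b^+)=V(a,b)$.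

**Proof of (b): flatten the surface and count crossings.** Let $S$ be the space, and let $F_S\subset F_D$ consist of the bands in $S$ and the domes of the circles bounding $S$. Isotope $F_S$ in $S^3$: the dome of a boundary circle that has $S$ outside is flattened onto the flat disc it covers; at most one boundary circle has $S$ inside, and its dome is pushed up through $\infty$ onto the flat exterior disc in $S^2=\text{plane}\cup\infty$. The region swept is the region below the dome in the first case, the part of the upper half space above the dome in the second; neither contains any other part of $F_S$. Now the discs of $F_S$ are flat and disjoint in $S^2$, and the bands project to disjoint regions of $S$.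

We have
$$V(a,b)+V(b,a)=\mathrm{lk}(a,b^+)+\mathrm{lk}(b^-,a)=\mathrm{lk}(a,b^++b^-).$$
Represent $a,b$ by curves (parallel copies if $a=b$) that run in the bands parallel to the cores at pairwise distinct distances from the core, cross transversally over the discs, and avoid $\infty$. The linking number is half the signed count of crossings of $a$ with $b^+\cup b^-$.

Over a flat disc, each crossing of $a$ with $b$ gives one crossing with the push-off above and one with the push-off below. These have opposite signs and cancel.

In the band of $e$, the vector in the cross-section from a strand of $a$ to a strand of $b^{\pm}$ turns by $\pi$. At the ends of the band its horizontal component is nonzero, so it is vertical exactly once. Hence each strand of $a$ crosses each strand of $b^+$ once and each strand of $b^-$ once, with the handedness of the two boundary strands of the band. The boundary strands run in opposite directions along the band and cross with sign $s_e$. So our crossing has sign $-s_e$ if the two strands run in the same direction and $+s_e$ otherwise. Summing over strands, the band contributes $\frac12\cdot2(-s_e)a_eb_e$.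

**Proof of (c): blocks in one space do not see each other.** $Z_B$ is generated by simple cycles, so let $a,b$ be simple. They share no edge and at most one vertex. If they share none, they are disjoint curves. If they share $c$, then in the flat picture of (b) the parts outside $\Delta_c$ are disjoint arcs in the open disc $S^2\setminus\Delta_c$. So their ends on $c$ do not interleave, and their chords in $\Delta_c$ can be taken disjoint. In both cases $\iota(a,b)=0$, so $V(a,b)=V(b,a)$; by (1) the sum is 0.

**Proof of (d): cut along two-sided circles.** Suppose a circle $c$ has markers on both sides. Then $c$ is a cut vertex separating the markers inside from those outside, and $H_1(F_D)=H_{in}\oplus H_{out}$. By (a), $V$ is block triangular; its diagonal blocks are the Seifert forms of the subdiagrams formed by $c$ with everything inside, and by $c$ with everything outside. Both are connected, $c$ is one-sided in both, and together their blocks are those of $\Gamma$. Induct on the number of two-sided circles. If there is none, connectedness puts all markers in one space and (c) makes $V$ block diagonal. $\square$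

## The leading Conway coefficient as a product over blocks

For any connected Seifert surface with Seifert matrix $V$ (e.g. Lickorish, *An Introduction to Knot Theory*),
$$\nabla_L(t^{-1/2}-t^{1/2})=\det(t^{1/2}V-t^{-1/2}V^T). \tag{2}$$
A split link has $\nabla_L=0$: tube together Seifert surfaces of the two parts; the meridian of the tube has zero linking with everything, so its row and column in $V$ vanish.

**Lemma 2.** Let $D$ be a connected homogeneous diagram of $L$ with block signs $s_B$, and let $n=b_1(F_D)$. Then $\deg\nabla_L=n$, and the coefficient of $z^n$ is $\prod_Bs_B^{\mathrm{rk}Z_B}|\det V_B|\ne0$.

*Proof.* The right side of (2) has top power at most $t^{n/2}$, with coefficient $\det V$; the left side's $z^n$ contributes $(-1)^nt^{n/2}$. So $\deg\nabla_L\le n$ and the coefficient of $z^n$ is $(-1)^n\det V=\det(-V)$.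

Put $M_B=-s_BV_B$. A block lies in one space and has one sign, so (1) gives
$$M_B(x,x)=\tfrac12\sum_ex_e^2. \tag{3}$$
A real matrix $S+A$ with $S$ symmetric positive definite and $A$ antisymmetric has positive determinant: $x^T(S+tA)x=x^TSx>0$ for $x\ne0$, so $S+tA$ is invertible for $t\in[0,1]$, and at $t=0$ the determinant is positive. Hence $\det M_B>0$ and $\det(-V_B)=s_B^{\mathrm{rk}Z_B}\det M_B=s_B^{\mathrm{rk}Z_B}|\det V_B|$. Multiply over $B$ by Lemma 1(d). $\square$

**Lemma 3.** If $B$ is a non-bridge block of a homogeneous diagram and $|\det V_B|=1$, then $B$ has exactly two vertices.

*Proof.* Put $M=-s_BV_B$, so (3) holds. For a connected subgraph $G\subset B$ let $M_G=M|_{Z_1(G)}$. As in Lemma 2, $\det M_G$ is a positive integer (it is 1 if $Z_1(G)=0$).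

**Claim.** *If $e$ is a non-bridge edge of $G$ and $\det M_G=1$, then $\det M_{G-e}=1$.* Let $N=Z_1(G-e)$. Some simple cycle $k$ of $G$ has $k_e=1$, and $Z_1(G)=N\oplus\mathbb Zk$. Since $M_N$ is invertible, there is $k'\in k+N\otimes\mathbb R$ with $M(y,k')=0$ for all $y\in N$. In the basis ($N$, $k'$) the matrix is block triangular, so $\det M_G=\det M_N\cdot M(k',k')$. Now $k'$ is a real cycle with $k'_e=1$; there are no loops, so its boundary can vanish only if it has another nonzero coordinate. By (3), $M(k',k')>\frac12$. Thus $\det M_N<2$, so $\det M_N=1$.

Suppose $B$ has at least three vertices. Some vertex $v$ has two distinct neighbours, and $B-v$ is connected, so a path avoiding $v$ joins them; with $v$ it gives a simple cycle $\kappa$ of length $\ell\ge3$. As long as the graph has another simple cycle, that cycle contains an edge not on $\kappa$, and this edge is not a bridge; delete it. In the end $\kappa$ is the only cycle, and the claim gives $1=M(\kappa,\kappa)=\ell/2\ge\frac32$, a contradiction. $\square$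

*Example: the ring of eight circles again.* Smooth the alternating ring above, with its orientations. A clasp between two equally oriented circles gives a small lens circle, joined by two markers to the circle made of the remaining arcs of this pair. So each pair $\{K_1,K_2\},\{K_3,K_4\},\{K_5,K_6\},\{K_7,K_8\}$ yields one large circle and one lens, and each clasp between oppositely oriented circles gives two markers between two large circles. The Seifert graph is a 4-cycle of double edges with a pendant double edge at each of its four vertices. It has 8 vertices and 16 edges, so $b_1=9$. For the link $L(+,-,+,-,+,-,+,-)$ the degree is also $m+1=9$ (equation (4) below). But the doubled 4-cycle is a block with four vertices, so by Lemmas 2 and 3 the leading coefficient of the ring is not $\pm1$, whereas that of $L(\varepsilon)$ is.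

## Model diagrams and their linking cycles

We now describe the diagrams that will turn out to be essentially all homogeneous diagrams of $L(\varepsilon)$.

**Model diagram.** Let $(n,p)\in\{(2,1),(3,1),(4,2)\}$. A *model diagram of type $n$* is a diagram on $S^2$ with circles $c,c',d_1,\dots,d_a,d_1',\dots,d_b'$ ($a,b\ge0$) and the following markers:

* $n$ parallel markers $e_1,\dots,e_n$ of sign $s$ joining $c$ and $c'$ (block $X$);
* double markers $u_i,u_i'$ of sign $\eta_i$ joining $d_i$ and $c$, on the side of $c$ opposite to $X$ (block $Y_i$);
* double markers $w_j,w_j'$ of sign $\eta_j'$ joining $d_j'$ and $c'$, on the side of $c'$ opposite to $X$ (block $Y_j'$).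

The cyclic orders along the oriented circles are
$$c:\ e_1..e_p,\,u_1..u_a,\,e_{p+1}..e_n,\,u_a'..u_1';\qquad c':\ e_1..e_p,\,w_1..w_b,\,e_{p+1}..e_n,\,w_b'..w_1'.$$

*Example.* $D(\varepsilon)$ is a model diagram of type 2 with $a=m$, $b=0$, $s=+$, $\eta=\varepsilon$.

**Lemma 4.** Let $m=a+b+n-2\ge4$. The link of a model diagram has $m$ components. Its linking graph (vertices: components; an edge for each nonzero linking number) is an $m$-cycle with linking numbers, in cyclic order,
$$n=2:\ \eta_1..\eta_a,\eta_b'..\eta_1';\qquad n=3:\ \eta_1..\eta_a,s,\eta_b'..\eta_1';\qquad n=4:\ \eta_1..\eta_a,s,\eta_b'..\eta_1',s.$$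

*Proof.* We trace. For $1\le i<a$: after $u_i$ → $u_{i+1}$ → after $u_{i+1}'$ → $u_i'$ → after $u_i$. This is a component $A_i$ through exactly the crossings of $Y_i,Y_{i+1}$, each once. Likewise, for $1\le j<b$ there is a component $B_j$ through exactly the crossings of $Y_j',Y_{j+1}'$.

**Step 1: the remaining components when $a,b\ge1$.**

*$n=2$.*

* $E_1$: after $e_1$ on $c$ → $u_1$ → after $u_1'$ → $e_1$ → $c'$ after $e_1$ → $w_1$ → after $w_1'$ → $e_1$ → $c$ after $e_1$.
* $E_2$: after $u_a$ → $e_2$ → $c'$ after $e_2$ → $w_b'$ → after $w_b$ → $e_2$ → $c$ after $e_2$ → $u_a'$ → after $u_a$.

The crossings $e_1,e_2$ are self-crossings. The cycle is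
$$E_1\stackrel{Y_1}{-}A_1-\cdots-A_{a-1}\stackrel{Y_a}{-}E_2\stackrel{Y_b'}{-}B_{b-1}-\cdots-B_1\stackrel{Y_1'}{-}E_1 .$$

*$n=3$.*

* $E_1$: as for $n=2$.
* $E_2$: after $u_a$ → $e_2$ → $c'$ after $e_2$ → $e_3$ → $c$ after $e_3$ → $u_a'$ → after $u_a$.
* $E_3$: after $w_b$ → $e_2$ → $c$ after $e_2$ → $e_3$ → $c'$ after $e_3$ → $w_b'$ → after $w_b$.

The crossings $e_2,e_3$ are between $E_2$ and $E_3$, and $e_1$ is a self-crossing. The cycle is
$$E_1\stackrel{Y_1}{-}A_1-\cdots\stackrel{Y_a}{-}E_2\stackrel{X}{-}E_3\stackrel{Y_b'}{-}\cdots\stackrel{Y_1'}{-}E_1 .$$

*$n=4$.*

* $F_1$: after $e_1$ on $c$ → $e_2$ → $c'$ after $e_2$ → $w_1$ → after $w_1'$ → $e_1$ → $c$ after $e_1$.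
* $F_2$: after $e_2$ on $c$ → $u_1$ → after $u_1'$ → $e_1$ → $c'$ after $e_1$ → $e_2$ → $c$ after $e_2$.
* $F_3$: after $e_3$ on $c$ → $e_4$ → $c'$ after $e_4$ → $w_b'$ → after $w_b$ → $e_3$ → $c$ after $e_3$.
* $F_4$: after $u_a$ → $e_3$ → $c'$ after $e_3$ → $e_4$ → $c$ after $e_4$ → $u_a'$ → after $u_a$.

The crossings $e_1,e_2$ are between $F_1$ and $F_2$, and $e_3,e_4$ between $F_3$ and $F_4$. The cycle is
$$F_2\stackrel{Y_1}{-}\cdots\stackrel{Y_a}{-}F_4\stackrel{X}{-}F_3\stackrel{Y_b'}{-}\cdots\stackrel{Y_1'}{-}F_1\stackrel{X}{-}F_2 .$$

In each case all arcs of $c$ and $c'$ are used; for $n=2$, for example, $c$ has $2a+2$ arcs, of which the $A_i$ use $2(a-1)$ and $E_1,E_2$ use two each. The number of components is $(a-1)+(b-1)+n=m$.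

**Step 2: the cases $b=0$ and $a=0$.** If $b=0$, then $a\ge2$, and the same tracing gives the same result with $E_1=E_2$ ($n=2$), $E_1=E_3$ ($n=3$), $F_1=F_3$ ($n=4$):

* $n=2$: after $e_1$ on $c$ → $u_1$ → after $u_1'$ → $e_1$ → $c'$ after $e_1$ → $e_2$ → $c$ after $e_2$ → $u_a'$ → after $u_a$ → $e_2$ → $c'$ after $e_2$ → $e_1$ → $c$ after $e_1$.
* $n=3$: after $e_1$ on $c$ → $u_1$ → after $u_1'$ → $e_1$ → $c'$ after $e_1$ → $e_2$ → $c$ after $e_2$ → $e_3$ → $c'$ after $e_3$ → $e_1$ → $c$ after $e_1$; and $E_2$ as above.
* $n=4$: after $e_2$ on $c'$ → $e_3$ → $c$ after $e_3$ → $e_4$ → $c'$ after $e_4$ → $e_1$ → $c$ after $e_1$ → $e_2$ → $c'$ after $e_2$; and $F_2,F_4$ as above.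

The definition is symmetric under exchanging $c,u,d,\eta,a$ with $c',w,d',\eta',b$, so the case $a=0$ follows, with the sequence read backwards.

**Step 3: linking numbers.** Each edge of the cycle comes from exactly two crossings of equal sign. Since $m\ge3$, different edges of the cycle join different pairs. So the linking number of an edge is that sign, and all other linking numbers are 0. $\square$

For $m\ge4$, therefore, **$L(\varepsilon)$ has $m$ components, and its linking graph is an $m$-cycle with linking numbers $\varepsilon_1,\dots,\varepsilon_m$ in cyclic order.** The $m+1$ blocks of $D(\varepsilon)$ are double edges with $|\det V_B|=\frac12\cdot2=1$, so Lemma 2 gives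
$$\deg\nabla_{L(\varepsilon)}=m+1,\qquad\text{with leading coefficient }\prod_i\varepsilon_i. \tag{4}$$

## All homogeneous diagrams of $L(\varepsilon)$

**Proposition 5.** Let $m\ge4$ and let $D'$ be a homogeneous diagram of $L=L(\varepsilon)$. Then, after successively deleting Seifert circles that meet only one marker (together with that marker), $D'$ becomes a model diagram on $S^2$. Up to rotation and reflection, the sequence of Lemma 4 for that model diagram equals $\varepsilon$. Moreover $s=+1$.

**Step 1: blocks are bundles of parallel edges, and the surface has genus one.** Since $\nabla_L\neq0$, $L$ is not split, so $D'$ is connected. By (4) and Lemma 2, $F'=F_{D'}$ has $b_1(F')=m+1$, and the $|\det V_B|$ are positive integers with product 1, so all are 1. By Lemma 3 every block is a bridge or consists of $n_B\ge2$ parallel edges between two vertices. Let $\mathcal B$ be the set of non-bridge blocks; then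
$$\sum_{B\in\mathcal B}(n_B-1)=m+1. \tag{5}$$
Merging parallel edges turns $\Gamma(D')$ into a tree $T$ whose edges are the blocks. $F'$ is connected with $\chi(F')=-m$ and $m$ boundary components, so $2-2g-m=-m$ and **$F'$ has genus 1**.

Let $\hat F$ be the closed torus obtained by capping off $\partial F'$, and $R=\mathrm{im}(H_1(\partial F')\to H_1(F'))$. Then $R$ is the kernel of the surjection $H_1(F')\to H_1(\hat F)=\mathbb Z^2$. Hence $H_1(F')/R$ is torsion free: if a nonzero multiple of $x$ lies in $R$, then $x\in R$. Also $\iota$ is the pullback of the unimodular form of $\hat F$, so $R$ is the radical of $\iota$, and $W=(H_1(F')/R)\otimes\mathbb Q$ is a 2-dimensional space with a nondegenerate alternating form.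

A block $X$ with $n$ edges has a subsurface $F_X\subset F'$ of two discs and $n$ bands, with $\chi=2-n$. Its markers have the same cyclic order on both circles, so the tracing rule inside $X$ alone reads "after $e_k$ on one circle → after $e_{k+1}$ on the other". So $F_X$ has one boundary component if $n$ is odd and two if $n$ is even, and genus $\lfloor(n-1)/2\rfloor$. A subsurface of a genus-one surface has genus at most 1, so $n\le4$; and if $n\in\{3,4\}$, then $F_X$ has genus 1 and $\iota|_{Z_X}\ne0$.

**Step 2: each non-bridge block is visible in $W$, that is, $Z_B\not\subset R\otimes\mathbb Q$.** This is where linking numbers enter. Let $K_1,\dots,K_m$ be the components in cyclic order, $\mathrm{lk}(K_{i-1},K_i)=\varepsilon_i$ (indices mod $m$). For $i\neq j$ we have $V(K_i,K_j)=\mathrm{lk}(K_i,K_j)$. Since $\sum_jK_j=0$ in $H_1(F')$, also $V(K_i,K_i)=-\sum_{j\ne i}\mathrm{lk}(K_i,K_j)$. So for $r=\sum a_iK_i\in R$, $a_i\in\mathbb Z$,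
$$V(r,r)=-\sum_{i<j}\mathrm{lk}(K_i,K_j)(a_i-a_j)^2=-\sum_i\varepsilon_i(a_i-a_{i-1})^2\equiv\sum_i(a_i-a_{i-1})=0\pmod2.$$
Thus $V(r,r)$ is even on $R$. If $n_B=2$, the generator $z$ of $Z_B$ has $V(z,z)=-s_B$, which is odd, so $z\notin R$; by torsion-freeness $z\notin R\otimes\mathbb Q$. If $n_B\ge3$, then $\iota|_{Z_B}\neq0$, and $R$ is the radical of $\iota$.

**Step 3: two classes of blocks.** Let $I_B\subset W$ be the image of $Z_B\otimes\mathbb Q$. By Step 2 it is nonzero; it has dimension 2 if $n_B\ge3$ (as $\iota|_{Z_B}\ne0$) and 1 if $n_B=2$. Say that distinct $B,B'\in\mathcal B$ *interact* if $\iota(Z_B,Z_{B'})\neq0$. In a symplectic plane, nonzero subspaces $I_B,I_{B'}$ are orthogonal exactly when they are one and the same line. So "equal, or with the same line" is an equivalence relation on $\mathcal B$; blocks in different classes interact, and a block with $\dim I_B=2$ is alone in its class.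

If $B,B'$ interact, they share a vertex $c$ (otherwise their cycles are disjoint), and they lie on opposite sides of $c$ (otherwise they lie in the same space and Lemma 1(c) gives $\iota=0$). Three blocks cannot interact pairwise: three pairwise adjacent edges of a tree have a common vertex, and two of the three would lie on the same side of it. So there are at most two classes. Suppose there is only one. Since $\sum_BI_B=W$, it is not a class of blocks with a common line, so it is a single block with $n_B-1\le3<m+1$, against (5). **So there are exactly two classes $\mathcal X,\mathcal Y$, and every $X\in\mathcal X$ interacts with every $Y\in\mathcal Y$.**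

*Removing the bridges.* In particular $\bigcup\mathcal B$ is connected. Hence each bridge of $\Gamma(D')$ cuts off a tree, which contains a vertex of degree 1 in $\Gamma(D')$. So successively deleting circles that meet only one marker reduces $D'$ to a diagram $D_0$ with Seifert graph $\bigcup\mathcal B$. When such a circle $d$ is joined to $c$, a strand arriving on $c$ at the marker runs once around $d$ and returns to $c$ just after the marker. So the crossing is a self-crossing, and the deletion changes neither the set of components, nor which components meet at the other crossings, nor their signs. **Components and linking numbers of $L$ can be read off $D_0$ by tracing.**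

*Intersection numbers.* If $B,B'$ share $c$ and lie on opposite sides of it, then for edges $e_i,e_j$ of $B$ and $f_k,f_l$ of $B'$ the cycles $e_i-e_j$ and $f_k-f_l$ meet only in $\Delta_c$. So $\iota(e_i-e_j,f_k-f_l)$ is $\pm1$ or $0$ according to whether the two pairs of marks interleave on $c$ or not.

**Step 4: $|\mathcal X|=|\mathcal Y|=1$ is impossible.** Then $D_0$ has three circles $d,c,d'$, with $c$ separating $d$ from $d'$ on $S^2$, and markers only between $d,c$ and between $c,d'$. By the parallel-marker fact we may draw $d,c,d'$ as concentric circles, all oriented by increasing angle, with radial markers. Along each component the angle increases, so each has winding number at least 1. The total winding is that of the three Seifert circles, namely 3. So $m\le3$, a contradiction.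

**Step 5: $|\mathcal X|=r\ge2$ and $|\mathcal Y|=t\ge2$ is impossible.** No block is alone in its class, so all $n_B=2$ and $r+t=m+1$.

*All blocks meet at one circle.* In $T$ every $X\in\mathcal X$ is adjacent to every $Y\in\mathcal Y$. If $X_1,X_2\in\mathcal X$ were disjoint, distinct $Y_1,Y_2\in\mathcal Y$ would both be edges joining $X_1$ to $X_2$, but a tree has at most one such edge. So $X_1,X_2$ share a vertex $c$. Every $Y\in\mathcal Y$ contains $c$, since otherwise $X_1,X_2,Y$ would form a triangle. Now $Y_1,Y_2$ share $c$, so by the same argument every $X\in\mathcal X$ contains $c$. Since $X_1$ is opposite to every $Y$ and $Y_1$ is opposite to every $X$, all of $\mathcal X$ lies on one side of $c$ and all of $\mathcal Y$ on the other.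

*The cyclic order.* Regard a block as a chord of $c$ joining its two marks. Chords on the same side do not cross: the two markers with an arc of the outer circle form an arc on that side of $c$, and these arcs are disjoint. Every $X$-chord crosses every $Y$-chord. The $X$-chords are pairwise non-crossing and all cross the chord of $Y_1$, so their ends have cyclic order $x_1..x_r,x_r'..x_1'$. Each $Y$-chord cuts $c$ into two arcs, each containing exactly one end of every $X$-chord. A run of $r$ consecutive ends with this property is $x_1..x_r$ or $x_r'..x_1'$, because any other run contains both $x_r,x_r'$ or both $x_1',x_1$ as neighbours. So each $Y$-chord has one end between $x_r$ and $x_r'$ and one between $x_1'$ and $x_1$. Since the $Y$-chords do not cross, the order on $c$ is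
$$x_1..x_r,\ y_1..y_t,\ x_r'..x_1',\ y_t'..y_1'.$$

*Tracing.* Each outer circle meets only its two markers. The components are:

* $A_i$ ($1\le i<r$): after $x_i$ → $x_{i+1}$ → after $x_{i+1}'$ → $x_i'$ → after $x_i$, through exactly $X_i,X_{i+1}$;
* $B_j$ ($1\le j<t$): after $y_j$ → $y_{j+1}$ → after $y_{j+1}'$ → $y_j'$ → after $y_j$, through exactly $Y_j,Y_{j+1}$;
* $Z$: after $x_r$ → $y_1$ → after $y_1'$ → $x_1$ → after $x_1'$ → $y_t'$ → after $y_t$ → $x_r'$ → after $x_r$.

These use $2(r-1)+2(t-1)+4=2r+2t$ arcs of $c$, which is all of them. No $A_i$ shares a crossing with a $B_j$, so removing $Z$ from the linking graph leaves no edge between the nonempty sets $\{A_i\}$ and $\{B_j\}$. But an $m$-cycle minus a vertex is connected, a contradiction.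

**Step 6: the remaining case gives a model diagram.** Say $\mathcal X=\{X\}$ and $|\mathcal Y|=t\ge2$. Then all $Y\in\mathcal Y$ have $n_Y=2$ and the same line $I_Y$. Let $X$ join $c,c'$ with $n\in\{2,3,4\}$ edges. Each $Y$ is attached to $c$ or to $c'$, on the side opposite to $X$. The markers $e_1,\dots,e_n$ of $X$, numbered along $c$, have the same cyclic order along $c'$.

Write elements of $Z_X$ as $\sum a_ke_k$ with $\sum a_k=0$, edges directed from $c$ to $c'$. The chord of $Y$ splits the marks of $X$ on its circle into two complementary sets $E,E^c$ of cyclically consecutive marks, both nonempty because $X$ and $Y$ interact. Counting how often a cycle crosses this chord, we get $\iota(\cdot,y)=\pm\psi_E$ on $Z_X$, where $y$ generates $Z_Y$ and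
$$\psi_E(a)=\sum_{e_k\in E}a_k=-\psi_{E^c}(a).$$
All the $y$'s lie in one line of $W$, so all these nonzero functionals are proportional. We use this to show that the partition is the same for all $Y$.

* $n=2$: the partition is $\{e_1\}\,|\,\{e_2\}$.
* $n=3$: each functional is $\pm a_k$ for some $k$, and $a_1,a_2,a_3$ are pairwise non-proportional on $\{\sum a_k=0\}$. So $k$ is common; relabel cyclically so that the partition is $\{e_1\}|\{e_2,e_3\}$.
* $n=4$: a boundary component of $F_X$ has class $\pm\rho$, $\rho=e_1-e_2+e_3-e_4$, so $\iota(\rho,Z_X)=0$. As $I_X=W$ and the form on $W$ is nondegenerate, $\rho$ has image 0 in $W$. Hence $\iota(\rho,y)=0$, that is, $\psi_E(\rho)=0$. If $|E|\in\{1,3\}$, then $\psi_E(\rho)=\pm1$, which is excluded; so $E$ consists of two consecutive marks. The functionals $a_1+a_2$ and $a_2+a_3$ are not proportional on $\{\sum a_k=0\}$ (evaluate at $e_1-e_2$: the values are $0$ and $-1$). So the partition is common; relabel cyclically so that it is $\{e_1,e_2\}|\{e_3,e_4\}$.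

Chords of different $Y$'s at the same circle do not cross (as in Step 5), and all have one end in each of the same two gaps, after $e_p$ and after $e_n$. So they are parallel, which gives the cyclic orders of a model diagram. Different $Y$'s have different outer circles, since $T$ is a tree. Hence $D_0$ is a model diagram of type $n$, and (5) gives $a+b=t=m+2-n$. By Lemma 4 and comparison of linking graphs, which are labelled $m$-cycles, its sequence equals $\varepsilon$ up to rotation and reflection.

**Step 7: $s=+1$.** Two computations of one product. Put $\Pi=\prod\eta_i\prod\eta_j'$. Lemma 2 for $D'$ and (4) give $\prod\varepsilon_i=s^{n-1}\Pi$, since $\mathrm{rk}\,Z_X=n-1$, the other non-bridge blocks have rank 1, and bridges have rank 0. In the sequence of Lemma 4, $s$ occurs $n-2$ times, so $\prod\varepsilon_i=s^{n-2}\Pi$. Hence $s=1$. $\square$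

## Proof of Theorem A and of "only if" in Theorem B

Let $m\ge4$ and let $D'$ be an alternative diagram of $L(\varepsilon)$. It is homogeneous, so Proposition 5 applies. In $D'$ the markers of $Y_1,\dots,Y_a$ all meet $c$ on the side opposite to $X$, so they all lie in the one space of $D'$ adjacent to $c$ on that side. Alternativity gives $\eta_1=\dots=\eta_a=\sigma$. Likewise $\eta_1'=\dots=\eta_b'=\tau$. So, cyclically and up to reflection, $\varepsilon$ is one of
$$\sigma^a\tau^b,\qquad\sigma^a\,{+}\,\tau^b,\qquad\sigma^a\,{+}\,\tau^b\,{+}. \tag{6}$$

A cyclic concatenation of at most four constant strings has at most four sign changes. So if $\varepsilon$ has at least six, $L(\varepsilon)$ has no alternative diagram, while $D(\varepsilon)$ is homogeneous. This is Theorem A.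

The number of cyclic sign changes is even, so the first two forms in (6), made of at most three strings, have at most two. The third has at most two unless $\sigma=\tau=-$ and $a,b\ge1$; then there are four sign changes and both runs of $+$ have length 1. This is "only if" in Theorem B.

For $m\ge5$, $(+^{m-3},-,+,-)$ has four sign changes and a run of $+$ of length $m-3\ge2$. So $L(+^{m-3},-,+,-)$ is homogeneous and not alternative. $\square$

## Flypes and clasps: the "if" part of Theorem B

Let $D_n(\eta_1..\eta_a;\eta_1'..\eta_b')$ denote the model diagram of type $n$ on $S^2$ with $s=+$. The data determine the Seifert diagram up to isotopy and reflection of $S^2$: the chord pattern on the outer sides of $c$ and $c'$ is prescribed, and the orientations of the $d_i,d_j'$ are forced by those of $c,c'$. Reflecting a Seifert diagram while keeping all signs corresponds to viewing the link from the other side. So the link is determined. We have $D(\varepsilon)=D_2(\varepsilon;\emptyset)$.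

Draw $c$ and $c'$ as boundaries of disjoint discs $P_c$, $P_{c'}$ on $S^2$, with the $d_i$ in $P_c$ and the $d_j'$ in $P_{c'}$. Near a crossing between $c$ and $c'$ we draw $P_c$ on the left and $P_{c'}$ on the right, both strands running upwards.

**Lemma 6.** $D_2(\eta_1..\eta_a;\eta_1'..\eta_b')$ and $D_2(\eta_1..\eta_a,\eta_b';\eta_1'..\eta_{b-1}')$ represent the same link. Also $D_2(\eta_1',\eta_1..\eta_a;\eta_2'..\eta_b')$ represents this link. Consequently $D_2(\eta;\eta')$ represents $L(\eta_1,..,\eta_a,\eta_b',..,\eta_1')$ (whenever $a+b\ge3$), and $L(\varepsilon)$ depends only on $\varepsilon$ up to rotation.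

**Step 1: the tangle before the flype.** Next to $e_2$ in $P_{c'}$ is the tangle $Q$ formed by $d_b'$ and its two crossings: a vertical stack of two crossings, $w_b$ below $w_b'$. At the lower crossing both strands run to the left, at the upper both run to the right. $Q$ joins its two left ends to each other and its two right ends to each other: the left strand enters at NW and leaves at SW, the right strand enters at SE and leaves at NE. The tangle "$e_2$ followed on its right by $Q$" has outer ends SW, SE in and NW, NE out, and it too joins left ends to left ends and right ends to right ends.

**Step 2: flype $Q$ through $e_2$.** Rotate $Q$ by $\pi$ about the horizontal axis with the outer ends fixed, so that the crossing on its left is undone and reappears on its right as the same unoriented crossing. The rotated $Q$ is the same unoriented tangle diagram, because a crossing keeps its type under a rotation by $\pi$ about a horizontal axis. The outer ends keep their orientations. Now the left strand of $Q$ enters at SW and leaves at NW. The right outer strand enters $e_2$ at SE, passes to NW of $e_2$, enters $Q$ at NE, leaves $Q$ at SE, enters $e_2$ at SW and leaves at NE. So at $e_2$ again SW, SE are in and NW, NE out, and $e_2$ is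 still positive. Both strands of $Q$ have reversed direction, and both crossings of $Q$ are between these two strands, so their signs are unchanged.

**Step 3: read off the new Seifert diagram.** At the lower crossing of $Q$ both strands now run to the right, and at the upper crossing both run to the left. Smoothing gives an arc that runs below, then upwards through the smoothed $e_2$, then back above; this is part of the circle $c$. Between lies a small counterclockwise circle joined to $c$ by the two markers, whose marks on $c$ are just before and just after $e_2$. That is $D_2(\eta_1..\eta_a,\eta_b';\eta_1'..\eta_{b-1}')$.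

**Step 4: consequences.** Exchanging the names of $e_1$ and $e_2$ reverses both sequences $\eta,\eta'$, so the same move through $e_1$ gives the second statement. By symmetry in $c$ and $c'$, or by reading the moves backwards, they hold in the opposite direction too. Moving all of $\eta_b',\eta_{b-1}',\dots,\eta_1'$ through $e_2$ gives $D_2(\eta_1..\eta_a,\eta_b'..\eta_1';\emptyset)$, which represents $L(\eta_1,..,\eta_a,\eta_b',..,\eta_1')$. Finally, moving the first clasp out through $e_1$ and back through $e_2$,
$$D_2(\varepsilon_1..\varepsilon_m;\emptyset)\to D_2(\varepsilon_2..\varepsilon_m;\varepsilon_1)\to D_2(\varepsilon_2..\varepsilon_m,\varepsilon_1;\emptyset). \qquad\square$$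

**Lemma 7.** $D_4(\eta;\eta_1'..\eta_b')$ represents the same link as $D_2(\eta;+,\eta_1'..\eta_b',+)$.

**Step 1: which tangles to compare.** In $D_4$ the consecutive crossings $e_1,e_2$ form a vertical stack of two positive crossings, both strands running upwards; call this tangle $T_4$. In $D_2$ the corresponding part is one positive crossing $e$ with both strands upwards, followed on the right by a positive clasp $Q$ as in Lemma 6, Step 1; call it $T_2$. Both have ends SW, SE in and NW, NE out, and both join left ends to left ends and right ends to right ends. We show that they are isotopic rel boundary.

**Step 2: which strand is over.** At a positive crossing with both strands upwards, the strand from SW to NE is over. Turning by $90^\circ$, at a positive crossing with both strands running left or both running right, the strand on the NW–SE line is over. Let $w,w'$ be the lower and upper crossing of $Q$, let $\lambda$ be the left strand of $T_2$ and $\mu$ the right one. Then: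

* $\lambda$ enters at SW, passes $e$ from SW to NE (over), passes $w'$ from NW to SE (over), turns around, passes $w$ from NE to SW (under), passes $e$ from SE to NW (under), and leaves at NW;
* $\mu$ enters at SE, passes $w$ from SE to NW (over), passes $w'$ from SW to NE (under), and leaves at NE.

**Step 3: one Reidemeister III and one Reidemeister I move.** The crossings $e,w',w$ are the corners of an empty triangle. Its sides are the piece of $\lambda$ from $e$ to $w'$, the piece of $\mu$ from $w$ to $w'$, and the piece of $\lambda$ from $w$ to $e$. Let $\lambda_1$ be the first part of $\lambda$, through $e$ and $w'$, and $\lambda_2$ the last part, through $w$ and $e$. Since $\lambda_1$ is over at both of its corners, a Reidemeister III move slides it over the crossing $w$ of $\mu$ and $\lambda_2$. Afterwards the order of the two corners along each of the three pieces is reversed: $\lambda_1$ first crosses over $\mu$ and then over $\lambda_2$; $\mu$ first meets $\lambda_1$ and then $w$; $\lambda_2$ first meets $\lambda_1$ and then $w$.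

So from its crossing with $\lambda_2$, the strand $\lambda_1$ turns around and returns along $\lambda_2$ to this same crossing, meeting nothing on the way. The loop bounds what is left of the bigon between $w$ and $w'$, which is empty, and a Reidemeister I move removes it. What remains is: $\lambda$ enters at SW, crosses over $\mu$, then under $\mu$, and leaves at NW; $\mu$ enters at SE, crosses under $\lambda$, then over $\lambda$, and leaves at NE. The two crossings occur in the same order along both strands, so this is a vertical stack with both strands running upwards. At each of its crossings the strand from SW to NE is over ($\lambda$ at the lower one, $\mu$ at the upper one), so both are positive. This is $T_4$.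

**Step 4: positions of the clasps.** Apply this at $e_1,e_2$ and at $e_3,e_4$. The first new clasp has its two marks on $c'$ just after and just before the crossing replacing $e_1,e_2$, so it becomes the first entry of the second sequence. The second has its marks just before and just after the crossing replacing $e_3,e_4$, and becomes the last entry. The result is $D_2(\eta;+,\eta_1'..\eta_b',+)$. $\square$

*Check by fractions.* Step 3 agrees with Conway's theorem (Conway 1970; proof in Goldman–Kauffman, *Rational tangles*, Adv. Appl. Math. 18 (1997)) that rational tangles with equal fractions are isotopic rel boundary. If the upward positive crossing has fraction $\theta=\pm1$, then $T_4$ has fraction $\theta/2$. The crossings of $Q$ are turned by $90^\circ$, so $Q$ has fraction $-\theta/2$, and $T_2$ has fraction $\theta-\theta/2=\theta/2$.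

**Proof of "if" in Theorem B.** Suppose $\varepsilon$ has at most two sign changes. Up to rotation $\varepsilon=\sigma^a\tau^b$, and by Lemma 6 $L(\varepsilon)$ is represented by $D_2(\sigma^a;\tau^b)$. Suppose $\varepsilon$ has four sign changes and both $+$-runs have length 1. Up to rotation $\varepsilon=(-^a,+,-^b,+)$ with $a,b\ge1$. By Lemma 6 $L(\varepsilon)$ is represented by $D_2(-^a;+,-^b,+)$, and so by $D_4(-^a;-^b)$ by Lemma 7.

In these diagrams the spaces that contain markers are the side of $c$ containing the $Y_i$ (one sign), the annular space between $c$ and $c'$ (all $+$), and the side of $c'$ containing the $Y_j'$ (one sign). So the diagrams are alternative. Placing $\infty$ in any complementary region gives planar diagrams with the same markers in each space.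

For $m=4$ there are at most four sign changes, and four of them force $\varepsilon=(+,-,+,-)$ up to rotation, whose $+$-runs have length 1. So every $L(\varepsilon)$ with $m=4$ is alternative; for instance, $L(+,-,+,-)$, given by a 10-crossing diagram that is not alternative, has the 8-crossing alternative diagram $D_4(-;-)$. This completes the proof of Theorem B. $\blacksquare$
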